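# Quantum dimensions of Kirillov–Reshetikhin modules at a root of unity and the restricted $Q$-system

## 1. Quantum integers and a recursion that has to return to 1

The irreducible modules of $\mathfrak{sl}_2$ have dimensions $1,2,3,\dots$, and the numbers $Q_k=k+1$ satisfy $Q_k^2=Q_{k-1}Q_{k+1}+1$ with $Q_0=1$. Now keep the recursion, but require the sequence to come back: for a given $\ell\ge 1$ we want $Q_0,\dots,Q_\ell$ with
$$Q_k^2=Q_{k-1}Q_{k+1}+1\quad(1\le k\le \ell-1),\qquad Q_0=Q_\ell=1 .$$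
The answer one would first guess is to replace the integer $k+1$ by the quantum integer $[k+1]_\zeta$, where $[m]_\zeta=\frac{\zeta^m-\zeta^{-m}}{\zeta-\zeta^{-1}}$, and to choose $\zeta$ so that $[\ell+1]_\zeta=1$. With $l=\ell+2$ and $\zeta=\exp(\sqrt{-1}\,\pi/l)$ we have $[m]_\zeta=\sin(m\pi/l)/\sin(\pi/l)$. The recursion is the identity $\sin^2x-\sin(x-y)\sin(x+y)=\sin^2y$ with $x=(k+1)\pi/l$ and $y=\pi/l$, and $[\ell+1]_\zeta=[l-1]_\zeta=[1]_\zeta=1$. For small $\ell$ the sequences are as follows.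

* $\ell=1$: $1,1$.
* $\ell=2$: $1,\sqrt2,1$.
* $\ell=3$: $1,\varphi,\varphi,1$ with $\varphi=\frac{1+\sqrt5}2$; the recursion says $\varphi^2=\varphi+1$.
* $\ell=4$: $1,\sqrt3,2,\sqrt3,1$; the recursion says $3=2+1$ and $4=3+1$.

Each sequence is palindromic, positive, and increasing up to the middle. The next value $[\ell+2]_\zeta=[l]_\zeta$ is $0$. The positive solution is not the only one: $1,-\sqrt2,1$ is a solution for $\ell=2$, and $1,1,0,-1,1$ is one for $\ell=4$ (check: $1=0+1$, $0=-1+1$, $1=0+1$). So positivity is a real statement and does not follow from the equations.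

For every simply-laced simple Lie algebra there is such a recursion, solved by the characters of certain modules. The guess is then that evaluating these characters at the right root of unity solves the truncated recursion, with the same four properties, and that the reason is the same: everything is a product of positive sines. We shall see that the guess about the statement is right in all types, while the guess about the reason is right only in type $A$.

## 2. The restricted $Q$-system, $\zeta$-dimensions, and the two theorems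

Let $\mathfrak g$ be a complex simple Lie algebra of type $A$, $D$ or $E$, with Dynkin diagram $\delta$, vertex set $I$, $n=|I|$, Coxeter number $h$, roots $\Phi$, positive roots $\Phi^+$, simple roots $\alpha_i$, fundamental weights $\varpi_i$, weight lattice $P$, dominant weights $P_+$, root lattice $L$, and $\rho$ the half-sum of positive roots. The form $(\cdot\mid\cdot)$ is normalized by $(\alpha\mid\alpha)=2$ for all roots; it identifies coroots with roots, and $(\varpi_i|\alpha_j)=\delta_{ij}$. We write $j\sim i$ for adjacent vertices, $\mu\le\lambda$ if $\lambda-\mu\in\sum_j\mathbb N\alpha_j$, $\operatorname{ht}\beta=(\rho|\beta)$, $\theta$ for the highest root (so $\operatorname{ht}\theta=h-1$), $N_0=|\Phi^+|=nh/2$, and $\llbracket a,b\rrbracket=\{a,a+1,\dots,b\}$, empty if $a>b$.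

**Definition ($Q$-systems).** The unrestricted $Q$-system has unknowns $Q^{(i)}_k$ ($i\in I$, $k\in\mathbb N$) and equations
$$\big(Q_k^{(i)}\big)^2 = Q_{k-1}^{(i)} Q_{k+1}^{(i)} + \prod_{j\sim i} Q_k^{(j)} \quad (i\in I,\ k\ge 1),\qquad Q^{(i)}_0=1\quad (i\in I). \tag{1}$$
For $\ell\ge1$, the $\ell$-restricted $Q$-system has unknowns $Q^{(i)}_k$ with $0\le k\le\ell$, the same equations for $1\le k\le\ell-1$, the same initial condition, and the boundary condition $Q^{(i)}_\ell=1$ for all $i$.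

For type $A_1$ the product over $j\sim i$ is empty, hence $1$, and we recover Section 1.

**Definition ($\zeta$-dimension).** For $\lambda\in P_+$ let $V(\lambda)$ be the irreducible module of highest weight $\lambda$, and
$$d_\zeta(\lambda)=\prod_{\beta\in\Phi^+}\frac{[(\lambda+\rho\mid\beta)]_\zeta}{[(\rho\mid\beta)]_\zeta}.$$

For $\mathfrak{sl}_2$ this is $d_\zeta(k\varpi)=[k+1]_\zeta$. By Weyl's character formula $d_\zeta(\lambda)=\chi(V(\lambda))(t_0)$, where $t_0$ is the torus element with $\nu(t_0)=\zeta^{2(\rho|\nu)}$ for $\nu\in P$ (note $2(\rho|\nu)\in\mathbb Z$). In other words, $d_\zeta$ is the sum of $\zeta^{2(\rho|\nu)}$ over the weights $\nu$ of the module, with multiplicity.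

**Kirillov–Reshetikhin modules.** Let $U_q(\hat{\mathfrak g})$ be the quantum affine algebra, $q$ not a root of unity. For $i\in I$, $k\in\mathbb N$, $a\in\mathbb C^*$ there is the Kirillov–Reshetikhin (KR) module $W^{(i)}_{k,a}$. Its restriction $W^{(i)}_k$ to $U_q(\mathfrak g)$ does not depend on $a$; $W_0^{(i)}$ is trivial. Write $\chi(W^{(i)}_k)=\sum_\lambda a^{(i)}_k(\lambda)\chi(V(\lambda))$ with $a_k^{(i)}(\lambda)\in\mathbb N$ and $d_\zeta(W^{(i)}_k)=\sum_\lambda a^{(i)}_k(\lambda)d_\zeta(\lambda)=\chi(W_k^{(i)})(t_0)$. We use only three facts about these modules.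

* (K1) In type $A$, $W^{(i)}_k\cong V(k\varpi_i)$ (evaluation modules).
* (K2) The characters $\chi(W_k^{(i)})$ satisfy the unrestricted $Q$-system in $\mathbb Z[P]$ (the Kirillov–Reshetikhin conjecture, proved by Nakajima). Hence so do the numbers $d_\zeta(W_k^{(i)})$.
* (K3) All weights of $W^{(i)}_k$ are $\le k\varpi_i$, and $k\varpi_i$ has multiplicity one. With $z_j=e^{-\alpha_j}$ and $\mathfrak m=(z_1,\dots,z_n)$, the polynomials $\mathcal Q^{(i)}_k:=e^{-k\varpi_i}\chi(W_k^{(i)})\in1+\mathfrak m$ converge in $\mathbb Z[[z_1,\dots,z_n]]$ as $k\to\infty$.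

The convergence in (K3) is part of the Kirillov–Reshetikhin conjecture as proved by Nakajima, *Represent. Theory* 7 (2003), and Hernandez, *J. reine angew. Math.* 596 (2006). In Section 8 it is also derived from (K2) and a theorem of Chari (*IMRN* 2001). For example, if $\varpi_i$ is minuscule, it is the only dominant weight $\le\varpi_i$, so $W_1^{(i)}=V(\varpi_i)$.

Now fix $\ell\ge1$ and put $l=\ell+h$, $\zeta=\exp(\sqrt{-1}\,\pi/l)$. Since $0<\operatorname{ht}\beta\le h-1<l$, every $d_\zeta(\lambda)$ is a well-defined real number.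

**Theorem A.** For every ADE type and every $\ell\ge1$, the real numbers $Q^{(i)}_k=d_\zeta(W^{(i)}_k)$ ($i\in I$, $0\le k\le\ell$) solve the $\ell$-restricted $Q$-system, and for every $i\in I$:

* (i) $d_\zeta(W^{(i)}_k)=0$ for $k\in\llbracket\ell+1,l-1\rrbracket$;
* (ii) $Q^{(i)}_k=Q^{(i)}_{\ell-k}$ for $k\in\llbracket0,\ell\rrbracket$;
* (iii) $Q^{(i)}_k>0$ for $k\in\llbracket0,\ell\rrbracket$;
* (iv) $Q^{(i)}_k<Q^{(i)}_{k+1}$ for $k\in\llbracket0,\lfloor\ell/2\rfloor-1\rrbracket$.

This is the statement posed as a conjecture in Anne-Sophie Gleitz, "On the KNS Conjecture in type $E$", arXiv:1307.2738 (2013). The method gives more; Theorem A does not depend on the following.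

**Theorem B.** Put $\varepsilon_i=(-1)^{2(\rho|\varpi_i)}$.

1. $d_\zeta(W^{(i)}_{k+l})=\varepsilon_i\,d_\zeta(W^{(i)}_k)$ for $k\ge0$, and $d_\zeta(W_k^{(i)})=0$ if and only if $k\bmod l\in\llbracket\ell+1,l-1\rrbracket$.
2. $(d_\zeta(W^{(i)}_k))_{0\le k\le\ell}$ is the unique solution of the $\ell$-restricted $Q$-system in positive reals. Every complex solution $R$ satisfies $|R^{(i)}_k|\le d_\zeta(W^{(i)}_k)$. Also $d_\zeta(W^{(i)}_k)\ge\sqrt2$ for $1\le k\le\ell-1$.
3. (Types $D$, $E$.) Let $P^\ell_+=\{\mu\in P_+:(\mu|\theta)\le\ell\}$. For $\mu\in P^\ell_+\cap L$ put $t_\mu=\exp(2\pi\sqrt{-1}(\mu+\rho)/l)$. Then $(\chi(W^{(i)}_k)(t_\mu))_{0\le k\le\ell}$ solves the $\ell$-restricted $Q$-system, distinct $\mu$ give distinct solutions, every complex solution with all $R^{(i)}_k\ne0$ is of this form, and the positive solution is $\mu=0$.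

Here $\exp(2\pi\sqrt{-1}\,x)$, for $x\in P\otimes\mathbb R$, is the torus element on which $\nu\in P$ takes the value $e^{2\pi\sqrt{-1}(\nu|x)}$. For $\mu=0$ we get $t_0$, as the notation demands.

Put $r_i=(\rho|\varpi_i)>0$. From $\alpha_i=2\varpi_i-\sum_{j\sim i}\varpi_j$ and $(\rho|\alpha_i)=1$,
$$\sum_{j\sim i}r_j=2r_i-1.\tag{2}$$

## 3. Type $A$: a product of sines

**Proposition 1.** In type $A_n$, statements (i), (ii), (iii) hold, the restricted system is solved, and $d_\zeta(W^{(i)}_{k+l})=\varepsilon_id_\zeta(W_k^{(i)})$ for $k\ge0$.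

*Proof.* Here $h=n+1$. The positive roots are $\beta=\alpha_p+\dots+\alpha_q$ with $1\le p\le q\le n$, and $(\varpi_i|\beta)$ is $1$ if $p\le i\le q$ and $0$ otherwise. By (K1),
$$d_\zeta(W_k^{(i)})=\prod_{p\le i\le q}\frac{[k+\operatorname{ht}\beta]_\zeta}{[\operatorname{ht}\beta]_\zeta},\qquad \operatorname{ht}\beta=q-p+1 .$$
Recall $[m]_\zeta>0$ for $0<m<l$, $[l]_\zeta=0$, $[l-m]_\zeta=[m]_\zeta$, $[m+l]_\zeta=-[m]_\zeta$.

If $0\le k\le\ell$, then $1\le k+\operatorname{ht}\beta\le\ell+h-1=l-1$, so all factors are positive. This is (iii). If $k\in\llbracket\ell+1,l-1\rrbracket$, then $l-k\in\llbracket1,h-1\rrbracket=\llbracket1,n\rrbracket$ is the height of some root containing $\alpha_i$, so some factor in the numerator is $[l]_\zeta=0$. This is (i). For (ii), the map $(p,q)\mapsto(i+1-p,\,n+i-q)$ is an involution of $\{p\le i\le q\}$, and it sends the height $q-p+1$ to $n-q+p=h-\operatorname{ht}\beta$. Since $[\ell-k+\operatorname{ht}\beta]_\zeta=[l-(\ell-k+\operatorname{ht}\beta)]_\zeta=[k+h-\operatorname{ht}\beta]_\zeta$,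 the numerators for $\ell-k$ and for $k$ are the same product.

By (ii), $Q_\ell^{(i)}=Q_0^{(i)}=1$; with (K2) the restricted system holds. Finally each numerator factor changes sign under $k\mapsto k+l$, and the number of factors is $\sum_{\beta>0}(\beta|\varpi_i)=2(\rho|\varpi_i)$. $\square$

## 4. Type $D_4$ at levels 1 and 2: a negative summand and a recursion that goes blind

Let $\mathfrak g$ be of type $D_4$, with central node $2$ and outer nodes $1,3,4$; $h=6$ and $\theta=\varpi_2$. The outer fundamental weights are minuscule, so $W_1^{(1)}=V(\varpi_1)$, with weights $\pm\epsilon_1,\dots,\pm\epsilon_4$. As $\rho=(3,2,1,0)$,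
$$Q_1^{(1)}=2+\zeta^{\pm2}+\zeta^{\pm4}+\zeta^{\pm6}=1+[7]_\zeta$$
(each $\pm$ stands for both terms), and by the diagram symmetry nodes $3,4$ give the same value. For the central node, the dominant weights $\le\varpi_2=\theta$ are $\theta$ and $0$, so $W^{(2)}_1=V(\theta)\oplus V(0)^{\oplus m}$; we shall find $m=1$ in Section 9. The number $(\theta|\beta)$ is the coefficient of $\alpha_2$ in $\beta$. It is $1$ for eight positive roots, of heights $1,2,2,2,3,3,3,4$, it is $2$ for $\theta$, of height $5$, and it is $0$ for $\alpha_1,\alpha_3,\alpha_4$. Hence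
$$d_\zeta(k\theta)=\frac{[k+1]\,[k+2]^3\,[k+3]^3\,[k+4]\,[2k+5]}{[1]\,[2]^3\,[3]^3\,[4]\,[5]},\qquad d_\zeta(\theta)=\frac{[4]^2[7]}{[2]^2},\qquad d_\zeta(2\theta)=\frac{[4]^2[5]^2[6][9]}{[2]^3[3]^2}.$$
(At $\zeta=1$ these are $28$ and $300$.)

*Level $\ell=1$, $l=7$.* Here $[7]=0$, so $Q_1^{(1)}=1$ and $Q_1^{(2)}=0+1=1$. The guess holds.

*Level $\ell=2$, $l=8$.* Here $[7]=1$ and $[4]/[2]=\zeta^2+\zeta^{-2}=\sqrt2$. So $Q^{(1)}_1=2$ and $Q_1^{(2)}=2+1=3$. The $Q$-system gives $Q_2^{(1)}=4-3=1$ and $Q_2^{(2)}=9-8=1$. The guess holds again.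

But look at the reason. By (K3) the module $W_2^{(2)}$ contains $V(2\theta)$ exactly once, and with $[5]=[3]$, $[6]=[2]$, $[9]=-1$ we find $d_\zeta(2\theta)=-[4]^2/[2]^2=-2$. So $Q_2^{(2)}=1$ is a sum with a negative term. Already here the attempt to prove (iii) summand by summand, by showing that each $V(\lambda)$ inside $W^{(i)}_k$ has $d_\zeta(\lambda)\ge 0$, breaks down.

The other elementary attempt is to start from the known $Q_1^{(i)}$ and run the recursion. For $\ell=2$ we get $Q_3^{(1)}=(1-1)/2=0$ and $Q_3^{(2)}=(1-1)/3=0$, then from $0=Q_2^{(i)}Q_4^{(i)}+\prod_{j\sim i} Q_3^{(j)}$ that $Q_4^{(i)}=0$. The next equation reads $0=0\cdot Q_5^{(i)}+0$. Statement (i) asks for zeros at $k=3,\dots,7$, and after the second zero the recursion says nothing. It must be replaced by something that can be run without dividing.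

## 5. Powers of a $2\times2$ matrix

For $A_1$ there is such a replacement. Let $g=\begin{pmatrix}a&-1\\1&0\end{pmatrix}=\begin{pmatrix}1&a\\0&1\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, and let $U_k$, $k\in\mathbb Z$, be the lower left entry of $g^{k+1}$. Then $U_{-1}=0$, $U_0=1$, $U_1=a$, and since $g^{k+1}=g\cdot g^{k}$ gives $U_{k+1}=aU_k-U_{k-1}$,
$$g^{k+1}=\begin{pmatrix}U_{k+1}&-U_k\\U_k&-U_{k-1}\end{pmatrix}.$$
The equation $\det g^{k+1}=1$ is the $Q$-system $U_k^2=U_{k-1}U_{k+1}+1$, now for all $k\in\mathbb Z$. From $g^{-1}$ one reads $U_{-2-k}=-U_k$. If $a=2\cos(\pi/l)$, the eigenvalues are $\zeta^{\pm1}$, so $g^l=-1$ and $U_{k+l}=-U_k$. Then $U_{l-1}=-U_{-1}=0$, which is (i), and $U_{\ell-k}=U_{l-2-k}=-U_{-2-k}=U_k$, which is (ii). No division occurred: the zero at $k=l-1$ is the zero at $k=-1$, where it is visible because $g^0=1$.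

For types $D$ and $E$ we shall build an element $g$ of the simply connected group with the same features (Sections 6 and 7), prove that for the KR values its eigenvalues are those of $t_0$ (Sections 8 and 9), and deduce (i) and (ii) (Section 10). Positivity then comes from a comparison with an abstractly constructed positive solution (Sections 11 to 14).

**From here to the end of Section 10 the type is $D$ or $E$.** Then $h$ is even and $\theta=\varpi_{i_0}$ for some $i_0\in I$. Let $w_0$ be the longest element of the Weyl group $W$ and $i\mapsto i^*$ the diagram automorphism with $w_0\alpha_i=-\alpha_{i^*}$. It fixes the trivalent node, so it preserves distances to this node; hence it preserves the two colors of the bipartition $I=I_+\sqcup I_-$ of the tree $\delta$.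

## 6. Generalized minors and a $Q$-system in the powers of $g$

**Notation.** $G$ is the simply connected group with Lie algebra $\mathfrak g$, $T\subset B\supset N$ are the maximal torus, Borel subgroup and unipotent radical, $e_i,f_i$ the Chevalley generators, $x_i(a)=\exp(ae_i)$. Let $\dot s_i$ be the image of $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ under the $i$-th map $SL_2\to G$. For a reduced word $w=s_{i_1}\cdots s_{i_m}$ the Tits lift $\dot w=\dot s_{i_1}\cdots\dot s_{i_m}$ does not depend on the word, so $\dot w\dot w'=(ww')^{\cdot}$ if lengths add. Let $v_i\in V(\varpi_i)$ be a highest weight vector. In the two-dimensional module of the $i$-th $SL_2$ spanned by $v_i,f_iv_i$ we read off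
$$\dot s_iv_i=f_iv_i,\qquad \dot s_jv_i=v_i\quad(j\ne i).$$

**Step 1: two facts about Tits lifts.** We need $\dot w_0^2$ and the commutation of $\dot w_0$ with $\dot s_i$. First,
$$\dot w\,(w^{-1})^{\cdot}=\prod_{\beta>0,\ w^{-1}\beta<0}\beta^\vee(-1).$$
This is proved by induction on length. If $w=s_iw'$ with lengths adding, the left side is $\dot s_i\,\dot w'(w'^{-1})^{\cdot}\,\dot s_i$. Moving $\dot s_i$ through the torus element $\prod\beta^\vee(-1)$ replaces each $\beta$ by $s_i\beta$, and $\dot s_i^2=\alpha_i^\vee(-1)$; on the other side $\{\beta>0:w^{-1}\beta<0\}=\{\alpha_i\}\sqcup s_i\{\beta>0:w'^{-1}\beta<0\}$. For $w=w_0$ we see that $\dot w_0^2$ acts on the weight $\nu$ by $(-1)^{2(\rho|\nu)}$. Since $2(\rho|\alpha_j)=2$, it acts on all of $V(\varpi_i)$ by the scalar $\varepsilon_i$. Also $\varepsilon_i=\varepsilon_{i^*}$, because $-w_0\rho=\rho$.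

Second, put $u=s_{i^*}w_0=w_0s_i$. Then $\dot w_0=\dot s_{i^*}\dot u=\dot u\dot s_i$, so $\dot w_0\dot s_i=\dot s_{i^*}\dot u\dot s_i=\dot s_{i^*}\dot w_0$.

**Step 2: a determinant identity.** This is what replaces $\det g^{k+1}=1$. For $y\in G$ let $\Delta_i(y)$ be the coefficient of $v_i$ in $yv_i$, with respect to the weight decomposition of $V(\varpi_i)$. (For $SL_3$, $\Delta_1(y)=y_{11}$ and $\Delta_2(y)=y_{11}y_{22}-y_{12}y_{21}$.)

**Lemma 2.** For $y\in G$,
$$\Delta_i(y)\,\Delta_i(\dot s_i^{-1}y\dot s_i)=\Delta_i(\dot s_i^{-1}y)\,\Delta_i(y\dot s_i)+\prod_{j\sim i}\Delta_j(y).$$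

*Proof.* In $\Lambda^2V(\varpi_i)$ the weight $2\varpi_i-\alpha_i$ has multiplicity one: two weights of $V(\varpi_i)$ with this sum must be $\varpi_i$ and $\varpi_i-\alpha_i$, each of multiplicity one. It is spanned by $v_i\wedge f_iv_i$, which is a highest weight vector, since $e_if_iv_i=v_i$ and $e_jf_iv_i=0$ for $j\ne i$. Its weight is $\sum_{j\sim i}\varpi_j$.

We compute the coefficient of $v_i\wedge f_iv_i$ in $y(v_i\wedge f_iv_i)$ twice. It depends only on the irreducible module generated by the highest weight vector, and this module also sits in $\bigotimes_{j\sim i}V(\varpi_j)$, generated by $\bigotimes v_j$; there the coefficient is $\prod_{j\sim i}\Delta_j(y)$. On the other hand it is the $2\times2$ determinant of the coefficients of $v_i$ and of $f_iv_i=\dot s_iv_i$ in the vectors $yv_i$ and $yf_iv_i=y\dot s_iv_i$. The coefficient of $\dot s_iv_i$ in a vector $x$ is the coefficient of $v_i$ in $\dot s_i^{-1}x$. So the determinant is $\Delta_i(y)\Delta_i(\dot s_i^{-1}y\dot s_i)-\Delta_i(\dot s_i^{-1}y)\Delta_i(y\dot s_i)$.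 $\square$

**Step 3: shift the minor to the opposite corner.** In Section 5 the useful entry was the lower left one. Let $b_i:V(\varpi_i)\times V(\varpi_{i^*})\to\mathbb C$ be the $G$-invariant pairing with $b_i(\dot w_0v_i,v_{i^*})=1$; it exists and is unique because $V(\varpi_{i^*})\cong V(\varpi_i)^*$ and $w_0\varpi_i=-\varpi_{i^*}$. Put
$$F_i(y)=b_i(yv_i,v_{i^*}).$$
(For $SL_3$, $\dot w_0$ sends $v_1=e_1$ to $e_3$ and $v_2=e_1\wedge e_2$ to $e_2\wedge e_3$, so $F_1(y)=y_{31}$ and $F_2(y)$ is the minor of rows $2,3$ and columns $1,2$.) Three properties follow.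

* (a) $F_i(n_1yn_2)=F_i(y)$ for $n_1,n_2\in N$, since $N$ fixes $v_i$ and $v_{i^*}$. The functional $b_i(\cdot,v_{i^*})$ sees only the weight $-\varpi_{i^*}=w_0\varpi_i$, so $F_i(y)$ is the coefficient of $\dot w_0v_i$ in $yv_i$, that is, $F_i(y)=\Delta_i(\dot w_0^{-1}y)$.
* (b) If $y\in BwB$, then $F_i(y)\ne0$ if and only if $w\varpi_i=w_0\varpi_i$. Indeed, up to a non-zero scalar $F_i(y)$ is $b_i(\dot wv_i,v_{i^*})$, and $\dot wv_i$ spans the weight space of $w\varpi_i$.
* (c) $F_i(y^{-1})=\varepsilon_iF_{i^*}(y)$. By uniqueness of the pairing, $b_{i^*}(u',u)=\kappa\,b_i(u,u')$ with a constant $\kappa$. Then $1=b_{i^*}(\dot w_0v_{i^*},v_i)=\kappa\,b_i(v_i,\dot w_0v_{i^*})=\kappa\,b_i(\dot w_0^{-1}v_i,v_{i^*})=\kappa\varepsilon_i$, because $\dot w_0^{-1}=\dot w_0^{-2}\dot w_0$. So $\kappa=\varepsilon_i$, and $F_i(y^{-1})=b_i(v_i,yv_{i^*})=\varepsilon_iF_{i^*}(y)$.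

Apply Lemma 2 to $\dot w_0^{-1}y$. Since $\dot s_i^{-1}\dot w_0^{-1}=(\dot w_0\dot s_i)^{-1}=(\dot s_{i^*}\dot w_0)^{-1}=\dot w_0^{-1}\dot s_{i^*}^{-1}$, we get
$$F_i(y)\,F_i(\dot s_{i^*}^{-1}y\dot s_i)=F_i(\dot s_{i^*}^{-1}y)\,F_i(y\dot s_i)+\prod_{j\sim i}F_j(y).\tag{3}$$

**Step 4: the element $g$.** For $a=(a_i)_{i\in I}$ put
$$X_j=x_j(a_j)\dot s_j,\qquad g_\pm=\prod_{j\in I_\pm}X_j,\qquad g=g(a)=g_+g_-,\qquad c_\pm=\prod_{j\in I_\pm}s_j,\qquad c=c_+c_- .$$
Within one color the factors commute. Since $X_jv_i=v_i$ for $j\ne i$,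
$$i\in I_+:\ gv_i=g_+v_i=X_iv_i;\qquad\qquad i\in I_-:\ g_+v_i=v_i,\ \ gv_i=g_+X_iv_i.\tag{4}$$

**Proposition 3.** If $K\in G$ commutes with $g$, then $F_i(K)^2=F_i(Kg)F_i(Kg^{-1})+\prod_{j\sim i}F_j(K)$ for all $i$.

*Proof.* The purpose is to choose $y$ in (3) so that all six minors become minors of $K,Kg^{\pm1}$. Recall that $i^*$ has the color of $i$.

Let $i\in I_+$ and $y=x_{i^*}(a_{i^*})^{-1}Kx_i(a_i)$. By (a), $F_j(y)=F_j(K)$ for all $j$. By (a) and (4),
$$\begin{aligned}F_i(y\dot s_i)&=b_i(KX_iv_i,v_{i^*})=b_i(Kgv_i,v_{i^*})=F_i(Kg),\\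
F_i(\dot s_{i^*}^{-1}y)&=b_i(Kv_i,X_{i^*}v_{i^*})=b_i(Kv_i,gv_{i^*})=F_i(g^{-1}K)=F_i(Kg^{-1}),\\
F_i(\dot s_{i^*}^{-1}y\dot s_i)&=b_i(KX_iv_i,X_{i^*}v_{i^*})=b_i(Kgv_i,gv_{i^*})=F_i(g^{-1}Kg)=F_i(K).\end{aligned}$$

Let $i\in I_-$ and $y=x_{i^*}(a_{i^*})^{-1}g_+^{-1}Kg_+x_i(a_i)$. By (a) and (4),
$$\begin{aligned}F_i(y)&=b_i(Kg_+v_i,g_+v_{i^*})=b_i(Kv_i,v_{i^*})=F_i(K),\\
F_i(y\dot s_i)&=b_i(Kg_+X_iv_i,g_+v_{i^*})=b_i(Kgv_i,v_{i^*})=F_i(Kg),\\
F_i(\dot s_{i^*}^{-1}y)&=b_i(Kg_+v_i,g_+X_{i^*}v_{i^*})=b_i(Kv_i,gv_{i^*})=F_i(Kg^{-1}),\\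
F_i(\dot s_{i^*}^{-1}y\dot s_i)&=b_i(Kg_+X_iv_i,g_+X_{i^*}v_{i^*})=b_i(Kgv_i,gv_{i^*})=F_i(K).\end{aligned}$$
If $j\sim i$, then $j\in I_+$, and $F_j(y)=b_j(Kg_+v_j,g_+v_{j^*})=b_j(Kgv_j,gv_{j^*})=F_j(K)$. Now insert in (3). $\square$

**Step 5: how far powers of $g$ stay in known Bruhat cells.** This locates the value $1$ and the zeros.

**Lemma 4 (classical).** $c^{h/2}=w_0$, and every alternating product of at most $h$ factors $c_\pm$ is reduced (the word in the $s_j$ obtained by writing out the factors is reduced).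

*Proof.* Let $(x_i)$, $x_i>0$, be the Perron eigenvector of the adjacency matrix of $\delta$, with eigenvalue $\kappa$, and put $x_\pm=\sum_{i\in I_\pm}x_i\varpi_i$. From $s_i\varpi_i=-\varpi_i+\sum_{j\sim i}\varpi_j$ we get $c_\pm x_\mp=x_\mp$ and $c_\pm x_\pm=-x_\pm+\kappa x_\mp$. So $c_\pm$ act on the plane $\Pi=\langle x_+,x_-\rangle$ as orthogonal reflections, and $c$ acts on $\Pi$ as a rotation. The vector $x_++x_-\in\Pi$ lies in the open dominant chamber and has trivial stabilizer in $W$. Hence a power of $c$ that is trivial on $\Pi$ is $1$, so $c|_\Pi$ has the same order as $c$, namely $h$. As $h$ is even, $c^{h/2}|_\Pi=-1$; so $c^{h/2}$ maps $x_++x_-$ to its negative, hence the dominant chamber to its negative, and $c^{h/2}=w_0$. Also $(c_-c_+)^{h/2}=(c^{-1})^{h/2}=w_0^{-1}=w_0$. Both words have $\frac h2n=N_0=\ell(w_0)$ letters, so they are reduced, and so are their initial subwords. $\square$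

If $ws_j>w$, then $w\alpha_j>0$ and $\dot wx_j(a)\in N\dot w$. Moving the factors $x_j(a_j)$ to the left one at a time along a reduced word gives $g_\pm\in N\dot c_\pm$ and $g^m\in N(c^m)^{\cdot}$ for $0\le m\le h/2$. In particular $g^{h/2}\in N\dot w_0$. Define polynomials in $a$ by
$$\mathsf U^{(i)}_k=F_i\big(g(a)^{k+h/2}\big)\qquad(i\in I,\ k\in\mathbb Z).$$

**Proposition 5.**

1. $(\mathsf U^{(i)}_k)^2=\mathsf U^{(i)}_{k-1}\mathsf U^{(i)}_{k+1}+\prod_{j\sim i}\mathsf U^{(j)}_k$ for all $k\in\mathbb Z$.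
2. $\mathsf U^{(i)}_0=1$ and $\mathsf U^{(i)}_1=a_i$.
3. $\mathsf U^{(i)}_{-j}=0$ for $1\le j\le h-1$.
4. $\mathsf U^{(i)}_{-h-k}=\varepsilon_i\mathsf U^{(i^*)}_k$ for $k\in\mathbb Z$.

*Proof.* Item 1 is Proposition 3 with $K=g^{k+h/2}$. Item 4 is (c) with $y=g^{k+h/2}$.

Item 2: $F_i$ is $1$ on $N\dot w_0$, so $\mathsf U_0^{(i)}=1$. Writing $g^{h/2}=n\dot w_0$, we get $\mathsf U_1^{(i)}=F_i(n\dot w_0g)=F_i(\dot w_0g)=\Delta_i(g)$. Now $X_iv_i=x_i(a_i)f_iv_i=f_iv_i+a_iv_i$. For $i\in I_+$, $gv_i=X_iv_i$ has $v_i$-coefficient $a_i$. For $i\in I_-$, $gv_i=g_+f_iv_i+a_iv_i$, and $g_+$ sends $f_iv_i$ into weights in $\varpi_i-\alpha_i+\sum_{j\ne i}\mathbb Z\alpha_j$, none of which is $\varpi_i$. So $\Delta_i(g)=a_i$.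

Item 3: the exponents $h/2-j$ run over $-h/2<m<h/2$. Let $0\le m<h/2$. As $g^m\in Bc^mB$, (b) shows that $F_i(g^m)\ne0$ would force $c^m\varpi_i=w_0\varpi_i=c^mc^{h/2-m}\varpi_i$, so $c^{h/2-m}$ fixes $\varpi_i$. The stabilizer of $\varpi_i$ is generated by the $s_j$ with $j\ne i$, and no reduced word of its elements contains $s_i$; but by Lemma 4 the element $c^{h/2-m}$ has a reduced word containing $s_i$. So $F_i(g^m)=0$. Negative exponents follow from (c). $\square$

All identities so far are polynomial, so they hold for $a$ in any field containing $\mathbb C$.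

## 7. The trace of $g$

To find the conjugacy class of $g(a)$ we need its traces as functions of $a$. Write $e_j^{(m)}=e_j^m/m!$ and $f_j^{(m)}=f_j^m/m!$.

**Lemma 6 (trace formula).** For every finite-dimensional $G$-module $V$,
$$\operatorname{tr}(g(a)|V)=\sum_\nu d_\nu a^\nu,\qquad a^\nu=\prod_ja_j^{\nu_j},\qquad d_\nu=\operatorname{tr}\Big(\prod_je_j^{(\nu_j)}\dot s_j\ \Big|\ V_\nu\Big),$$
the sum over dominant weights $\nu=\sum\nu_j\varpi_j$ of $V$, the product in the order used in $g$. For $V=V(\lambda)$, $d_\lambda=1$. In particular: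

* $\operatorname{tr}(g|V(\varpi_i))=a_i+{}$(a polynomial in the $a_j$ with $r_j<r_i$);
* $\operatorname{tr}(g|V(\varpi_i))=a_i$ if $\varpi_i$ is minuscule;
* $\operatorname{tr}(g|V(\theta))=a_{i_0}-1$.

*Proof.* On $V_\nu$ the operator $X_j$ is $\sum_{m\ge0}a_j^me_j^{(m)}\dot s_j$, and its $m$-th term maps $V_\nu$ to $V_{s_j\nu+m\alpha_j}$; the weight changes by a multiple of $\alpha_j$. In $g$ each $j$ occurs once, and the $\alpha_j$ are independent. So a path contributes to the trace only if the weight is constant, equal to $\nu$, at each step; this means $s_j\nu+m\alpha_j=\nu$, that is, $m=\nu_j$, and needs $\nu_j\ge0$ for each $j$. That is the formula.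

For $\nu=\lambda$: $v_\lambda$ generates the $SL_2$-module of highest weight $m=\lambda_j$, the space of forms of degree $m$ in $x,y$ with $v_\lambda=x^m$, where $\dot s_jx^m=y^m=f_j^{(m)}x^m$ and $e_j^{(m)}y^m=x^m$. So each factor acts as $1$, and $d_\lambda=1$.

If $\nu<\varpi_i$ is dominant and $\nu_j\ge1$, then $r_j\le(\nu|\rho)<(\varpi_i|\rho)=r_i$. This is the first special case, and the second is clear. The dominant weights of $V(\theta)$ are $\theta=\varpi_{i_0}$ and $0$. On $V(\theta)_0=\mathfrak h$ the operator $\prod\dot s_j$ is $c=c_+c_-$, and we compute its diagonal in the basis of simple roots. For $j\in I_-$: $c_+c_-\alpha_j=-c_+\alpha_j$, with $\alpha_j$-coefficient $-1$. For $i\in I_+$: $c_-\alpha_i=\alpha_i+\sum_{j\sim i}\alpha_j$, and applying $c_+$ gives the $\alpha_i$-coefficient $-1+\deg(i)$. Every edge has exactly one end in $I_+$, so $\operatorname{tr}c=-n+(n-1)=-1$. $\square$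

Hence $a\mapsto(\operatorname{tr}(g(a)|V(\varpi_i)))_{i\in I}$ is a polynomial automorphism of $\mathbb C^n$ with Jacobian determinant $1$: order $I$ by increasing $r_i$ and solve for one $a_i$ after another. We call it the triangular automorphism.

**Corollary 7.** If $g(a)$ is semisimple, it is regular; that is, it is conjugate to some $s\in T$ with $\beta(s)\ne1$ for all roots $\beta$.

*Proof.* Since the Jacobian is invertible, the differentials of the $n$ functions $\chi_{\varpi_i}=\chi(V(\varpi_i))$ on $G$ are independent at $g(a)$, hence at every conjugate. Suppose $g(a)$ is conjugate to $s\in T$ with $\beta(s)=1$. Identify the tangent space at $s$ with $\mathfrak g$ by $X\mapsto\frac{d}{dt}\big|_{t=0}s\exp(tX)$. The differential of $\chi_{\varpi_i}$ is $X\mapsto\operatorname{tr}(sX|V(\varpi_i))$. It vanishes on root vectors. On $x\in\mathfrak t$ it is $\sum_\nu m_\nu\,\nu(s)\,\nu(x)$, with $m_\nu$ the weight multiplicities. Since $s_\beta\nu=\nu-(\nu|\beta)\beta$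 and $\beta(s)=1$, we have $(s_\beta\nu)(s)=\nu(s)$; with $m_{s_\beta\nu}=m_\nu$ this makes the functional $s_\beta$-invariant on $\mathfrak t$, so it kills $\beta^\vee$. Thus all $n$ differentials lie in a space of dimension $n-1$, a contradiction. $\square$

## 8. Convergence of the normalized KR characters

The next section uses that $\mathcal Q^{(i)}_k=e^{-k\varpi_i}\chi(W_k^{(i)})$ converges. This is part of the input (K3); here is how it also follows from (K2) and a theorem of Chari.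

**Lemma 8.** $\mathcal Q_k^{(i)}$ converges in $\mathbb Z[[z_1,\dots,z_n]]$ as $k\to\infty$.

*Proof.* **Step 1: the coefficients are bounded in $k$.** Chari (*IMRN* 2001) shows that, after a shift of $t$, the classical limit of $W_k^{(i)}$ is a quotient of the $\mathfrak g[t]$-module $M_k$ generated by $v$ with relations $\mathfrak n_+[t]v=0$, $hv=k\varpi_i(h)v$, $(h\otimes t^r)v=0$ ($r>0$), $f_jv=0$ ($j\ne i$), $(f_i\otimes t)v=0$, $f_i^{k+1}v=0$. Since $[h\otimes t^s,f_j\otimes t^r]=-\alpha_j(h)f_j\otimes t^{r+s}$, we get $(f_j\otimes t^r)v=0$ for $j\ne i$, $r\ge0$, and $(f_i\otimes t^r)v=0$ for $r\ge1$. Let $m_i(\beta)$ be the coefficient of $\alpha_i$ in $\beta\in\Phi^+$. Up to a scalar, $f_\beta$ is an iterated bracket of simple $f$'s with $m_i(\beta)$ factors $f_i$. If $r\ge m_i(\beta)$, we can distribute $t^r$ over the factors with at least one $t$ on each $f_i$. Every factor then kills $v$, hence so does the bracket: $(f_\beta\otimes t^r)v=0$ for $r\ge m_i(\beta)$.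 These elements span a Lie subalgebra of $\mathfrak n_-[t]$, because $m_i$ is additive. By the Poincaré–Birkhoff–Witt theorem, with these elements placed on the right, $M_k$ is spanned by ordered monomials in the $f_\beta\otimes t^r$ with $0\le r<m_i(\beta)$, applied to $v$. So the coefficients of $\mathcal Q^{(i)}_k$ are at most those of $\prod_\beta(1-e^{-\beta})^{-m_i(\beta)}$, which do not depend on $k$.

**Step 2: bounded coefficients and the $Q$-system force convergence.** Dividing (1) by $e^{2k\varpi_i}$ and using $\sum_{j\sim i}\varpi_j=2\varpi_i-\alpha_i$,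
$$(\mathcal Q_k^{(i)})^2=\mathcal Q_{k-1}^{(i)}\mathcal Q_{k+1}^{(i)}+z_i^k\prod_{j\sim i}\mathcal Q^{(j)}_k .$$
Fix $i$ and put $q_k=\log\mathcal Q_k^{(i)}\in\mathbb Q[[z]]$ and $r_k=q_{k+1}-q_k$ (in this proof only). Then
$$r_k-r_{k-1}=q_{k+1}-2q_k+q_{k-1}=\log\Big(1-z_i^k\prod_{j\sim i}\mathcal Q_k^{(j)}\big/(\mathcal Q_k^{(i)})^2\Big)\in(z_i^k)\qquad(k\ge1).$$
So $r_k$ converges to some $r_\infty$ with zero constant term, and $r_k-r_\infty\in(z_i^{k+1})$. Suppose $r_\infty\ne0$ has lowest degree $d\ge1$. Fix $J\ge d$. For $k\ge J$ we have $q_k=q_J+\sum_{m=J}^{k-1}r_m\equiv q_J+(k-J)r_\infty$ modulo $\mathfrak m^{d+1}$, and since $r_\infty^2\in\mathfrak m^{2d}\subset\mathfrak m^{d+1}$,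
$$\mathcal Q_k^{(i)}\equiv\mathcal Q_J^{(i)}\big(1+(k-J)r_\infty\big)\pmod{\mathfrak m^{d+1}} .$$
The degree-$d$ coefficients on the right are unbounded in $k$, contradicting Step 1. So $r_\infty=0$, $r_k\in(z_i^{k+1})$, and $\mathcal Q_k^{(i)}$ converges. $\square$

## 9. The eigenvalues of $g$ at the KR characters

In Section 5 the value $a=2\cos(\pi/l)$ gave $g$ the eigenvalues $\zeta^{\pm1}$. We now prove the corresponding fact with formal characters in place of numbers. Put $a_j=\chi(W_1^{(j)})\in\mathbb Z[P]$ and $g=g(a)\in G(\mathcal K)$, where $\mathcal K=\operatorname{Frac}\mathbb C[P]$.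

**Proposition 9.** (1) $\chi(W_k^{(i)})=\mathsf U_k^{(i)}(a)$ for $k\ge0$. (2) $\operatorname{tr}(g|V(\lambda))=\chi(V(\lambda))$ for all $\lambda\in P_+$.

*Proof of (1).* Both sides satisfy the $Q$-system in the domain $\mathbb C[P]$ (by (K2) and Proposition 5), with the same values at $k=0,1$. Since $\chi(W^{(i)}_{k-1})\ne0$, the equation at $k$ determines the value at $k+1$; induct on $k$.

*Proof of (2).* **Step 1: $e^{\varpi_i}$ is an eigenvalue of $g$ on $V(\varpi_i)$.** The idea is that the generating series of the $\chi(W_k^{(i)})$ is rational with denominator the characteristic polynomial, while convergence in (K3) exhibits a pole. Let $d=\dim V(\varpi_i)$, $e_r=\operatorname{tr}(g|\Lambda^rV(\varpi_i))$,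
$$D(z)=\sum_{r=0}^d(-z)^re_r=\det(1-zg|V(\varpi_i)),\qquad S(z)=\sum_{k\ge0}\chi(W_k^{(i)})z^k .$$
By Cayley–Hamilton $\sum_r(-1)^re_rg^{d-r}=0$ on $V(\varpi_i)$. Multiplying by powers of $g$ and applying $b_i(\,\cdot\,v_i,v_{i^*})$ gives $\sum_r(-1)^re_r\mathsf U_{k-r}^{(i)}=0$ for all $k\in\mathbb Z$. With (1), the coefficients of $D(z)S(z)$ at $z^k$ vanish for $k\ge d$, so $D(z)S(z)$ is a polynomial in $z$ of degree $<d$.

By Lemma 6, $e_r$ is a combination of $a^\mu$ with $\mu\le r\varpi_i$ dominant, and $a^\mu\in e^\mu\mathbb C[z_1,\dots,z_n]$ by (K3). So $e_r\in e^{r\varpi_i}\mathbb C[z_1,\dots,z_n]$. Substituting $z=e^{-\varpi_i}u$ turns $D$ into $\tilde D(u)\in\mathbb C[z_1,\dots,z_n][u]$, turns $S$ into $\tilde S(u)=\sum_k\mathcal Q_k^{(i)}u^k$, and $\tilde D\tilde S=\tilde N$ is a polynomial in $u$. By (K3),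
$$(1-u)\tilde S(u)=1+\sum_{k\ge1}\big(\mathcal Q_k^{(i)}-\mathcal Q_{k-1}^{(i)}\big)u^k$$
has coefficients tending to $0$ in the $\mathfrak m$-adic topology. On power series in $u$ over $\mathbb C[[z_1,\dots,z_n]]$ with this property evaluation at $u=1$ is defined and multiplicative, and this one evaluates to $\mathcal Q^{(i)}_\infty=\lim\mathcal Q_k^{(i)}\in1+\mathfrak m$. So $(1-u)\tilde N=\tilde D\cdot(1-u)\tilde S$ gives $0=\tilde D(1)\mathcal Q_\infty^{(i)}$ at $u=1$. As $\mathcal Q_\infty^{(i)}$ is a unit, $\tilde D(1)=0$, that is, $\det(1-e^{-\varpi_i}g|V(\varpi_i))=0$.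

**Step 2: the top eigenvalues determine all others.** Let $H=(\rho|\cdot)$ on $P$, and for $0\ne\sum c_\mu e^\mu\in\mathbb C[P]$ let $v(\sum c_\mu e^\mu)=\max\{H(\mu):c_\mu\ne0\}$. Since $\mathbb C[P]$ is a domain graded by $H$, $v$ is additive on products, and $e^v$ extends to a non-archimedean absolute value on $\mathcal K$; extend it further to the algebraic closure $\bar{\mathcal K}$. Let $s\in T(\bar{\mathcal K})$ be conjugate to the semisimple part of $g$, and $X(\nu)=v(\nu(s))$, a linear function of $\nu\in P$. Conjugating $s$ by $W$, we may assume $X(\alpha_j)\ge0$ for all $j$.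

Since $e_r\in e^{r\varpi_i}\mathbb C[z_1,\dots,z_n]$, we have $v(e_r)\le rH(\varpi_i)$. If an eigenvalue $y$ of $g$ on $V(\varpi_i)$ had $v(y)>H(\varpi_i)$, then in $y^d=\sum_{r\ge1}\pm e_ry^{d-r}$ every term on the right would have $v\le rH(\varpi_i)+(d-r)v(y)<d\,v(y)$, a contradiction. Taking $y=\varpi_i(s)$ we get $X(\varpi_i)\le H(\varpi_i)$. By Step 1 some weight $\nu_i$ of $V(\varpi_i)$ has $\nu_i(s)=e^{\varpi_i}$, and as $\nu_i\le\varpi_i$,
$$H(\varpi_i)=X(\nu_i)\le X(\varpi_i)\le H(\varpi_i).$$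
So $X(\varpi_i)=H(\varpi_i)$ for all $i$, that is, $X=H$; in particular $X(\alpha_j)=1$. Now $X(\varpi_i-\nu_i)=0$ forces $\nu_i=\varpi_i$. Hence $\varpi_i(s)=e^{\varpi_i}$ for all $i$, $\nu(s)=e^\nu$ for all $\nu\in P$, and (2) follows. $\square$

For instance, with the last line of Lemma 6, $\chi(W_1^{(i_0)})=\chi(V(\theta))+1$; this is the multiplicity $m=1$ used in Section 4.

## 10. Periodicity, the band of zeros, and the palindrome

Now specialize at $t_0$: put $\alpha^0_j=d_\zeta(W_1^{(j)})$, $\alpha^0=(\alpha^0_j)_j$, $g_0=g(\alpha^0)\in G(\mathbb C)$ and $Q_k^{(i)}:=\mathsf U_k^{(i)}(\alpha^0)$ for all $k\in\mathbb Z$. By Proposition 9, $Q_k^{(i)}=d_\zeta(W_k^{(i)})$ for $k\ge0$, and $\operatorname{tr}(g_0|V(\lambda))=\chi(V(\lambda))(t_0)$ for all $\lambda$.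

**Step 1: $g_0$ is conjugate to $t_0$.** Irreducible characters separate semisimple conjugacy classes, so the semisimple part of $g_0$ is conjugate to $t_0$. The element $t_0$ is regular, since $\beta(t_0)=e^{2\pi\sqrt{-1}\operatorname{ht}\beta/l}\ne1$ for $\beta\in\Phi^+$. The unipotent part of $g_0$ is $\exp(Z)$ with $Z$ nilpotent and fixed by the semisimple part; the fixed space in $\mathfrak g$ of a regular semisimple element is a Cartan subalgebra, whose elements are semisimple, so $Z=0$. Thus $g_0$ is conjugate to $t_0$.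

**Step 2: periodicity.** We have $\nu(t_0^l)=e^{2\pi\sqrt{-1}(\rho|\nu)}=(-1)^{2(\rho|\nu)}$, which is $\varepsilon_i$ for every $\nu\in\varpi_i+L$. So $g_0^l$ acts on $V(\varpi_i)$ by $\varepsilon_i$, and
$$Q_{k+l}^{(i)}=\varepsilon_iQ_k^{(i)}\qquad(k\in\mathbb Z).\tag{5}$$

**Step 3: statement (i).** For $1\le j\le h-1$, $Q_{l-j}^{(i)}=\varepsilon_iQ_{-j}^{(i)}=0$ by Proposition 5(3), and $l-j$ runs over $\llbracket\ell+1,l-1\rrbracket$.

**Step 4: statement (ii).** Let $0\le k\le \ell$. By (5) and Proposition 5(4),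
$$Q_{\ell-k}^{(i)}=Q_{l-h-k}^{(i)}=\varepsilon_iQ_{-h-k}^{(i)}=\varepsilon_i^2Q_k^{(i^*)}=Q_k^{(i^*)} .$$
It remains to see that $Q_k^{(i^*)}=Q_k^{(i)}$. Put $a^\sigma_i=a_{i^*}$. The automorphism $\sigma$ of $G$ with $\sigma(x_i(b))=x_{i^*}(b)$, $\sigma(\dot s_i)=\dot s_{i^*}$ sends $g(a)$ to $g(a^\sigma)$, since colors are preserved. So $\operatorname{tr}(g(a^\sigma)|V(\varpi_i))=\operatorname{tr}(g(a)|V(\varpi_{i^*}))$. At $a=\alpha^0$ this is $d_\zeta(\varpi_{i^*})=d_\zeta(\varpi_i)$. So $\alpha^0$ and $(\alpha^0)^\sigma$ have the same image under the triangular automorphism, and $(\alpha^0)^\sigma=\alpha^0$.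

The polynomials $\mathsf U_k^{(i)}$ with $k\ge0$ are not zero, because by Proposition 9(1) they take the value $\chi(W_k^{(i)})\ne0$. So in the domain $\mathbb C[a]$ they are determined by the $Q$-system and $\mathsf U_0^{(i)}=1$, $\mathsf U_1^{(i)}=a_i$. The families $\mathsf U_k^{(i^*)}(a)$ and $\mathsf U_k^{(i)}(a^\sigma)$ both solve the $Q$-system and both start with $1,a_{i^*}$; so they agree. At $\alpha^0$ this gives $Q_k^{(i^*)}=Q_k^{(i)}$ for $k\ge0$.

In particular $Q_\ell^{(i)}=Q_0^{(i)}=1$. So in types $D$ and $E$ the numbers $Q_k^{(i)}$ form a real solution of the $\ell$-restricted $Q$-system with (i) and (ii). What is missing is positivity, and Section 4 showed that it cannot be proved summand by summand. The plan is to construct a positive solution $Q^*$ by other means, to show that it dominates every solution, and then to show that our solution reaches the bound at one place.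

## 11. A positive solution that dominates all others (all ADE types)

**Proposition 10.**

1. The $\ell$-restricted $Q$-system has a positive solution $Q^*$ with $Q_k^{*(i)}\ge\sqrt2$ for $1\le k\le\ell-1$.
2. Every complex solution $R$ satisfies $|R_k^{(i)}|\le Q_k^{*(i)}$. Hence the positive solution is unique.
3. If $|R_k^{(i)}|=Q_k^{*(i)}$ for one $(i,k)$ with $1\le k\le\ell-1$, then equality holds for all $(i,k)$.

*Proof.* **Step 1: existence, by monotone iteration.** On real arrays $q=(q_k^{(i)})_{0\le k\le\ell}$ with $q_0=q_\ell=0$ put $(\mathcal Tq)_0=(\mathcal Tq)_\ell=0$ and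
$$(\mathcal Tq)_k^{(i)}=\tfrac12\log\Big(e^{q_{k-1}^{(i)}+q_{k+1}^{(i)}}+e^{\sum_{j\sim i}q_k^{(j)}}\Big)\qquad(1\le k\le\ell-1).$$
A fixed point $q$ gives the positive solution $e^q$. The map $\mathcal T$ is continuous and monotone, and $\mathcal T(0)_k^{(i)}=\frac12\log2$ for $1\le k\le\ell-1$. We need an upper barrier. Let $\bar q_k^{(i)}=r_i\varphi_k$ with $\varphi_k=K+k(\ell-k)$, $0\le k\le\ell$, $K>0$. Then $\varphi_{k-1}+\varphi_{k+1}=2\varphi_k-2$ and $\varphi_k\ge K$. If $q\le\bar q$ (automatic at $k=0,\ell$, where it reads $0\le r_iK$), then by (2), for $1\le k\le\ell-1$,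
$$e^{2(\mathcal Tq)_k^{(i)}}\le e^{r_i(2\varphi_k-2)}+e^{(2r_i-1)\varphi_k}\le e^{2\bar q_k^{(i)}}\big(e^{-2r_i}+e^{-K}\big)\le e^{2\bar q_k^{(i)}}$$
for $K$ large, as $r_i>0$. So $\mathcal Tq\le\bar q$. Hence $\mathcal T^m(0)$ is increasing in $m$ and bounded by $\bar q$. Its limit $q^*$ is a fixed point with $q^*\ge\mathcal T(0)$. Put $Q^*=e^{q^*}$.

**Step 2: domination.** Let $s\ge0$ be minimal with $|R_k^{(i)}|\le e^{sr_i}Q_k^{*(i)}$ for all $i,k$. Suppose $s>0$. By minimality equality holds at some $(i,k)$, and $k\ne0,\ell$, because there $|R|=Q^*=1$. By (2),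
$$e^{2sr_i}(Q_k^{*(i)})^2=|R_k^{(i)}|^2\le e^{2sr_i}Q_{k-1}^{*(i)}Q_{k+1}^{*(i)}+e^{s(2r_i-1)}\prod_{j\sim i}Q_k^{*(j)}<e^{2sr_i}(Q_k^{*(i)})^2,$$
a contradiction. So $s=0$. The argument used only that $Q^*$ is a positive solution; so if $R$ is also positive, exchanging the roles gives $R=Q^*$.

**Step 3: equality propagates.** At the given $(i,k)$,
$$(Q_k^{*(i)})^2=|R_k^{(i)}|^2\le|R_{k-1}^{(i)}R_{k+1}^{(i)}|+\prod_{j\sim i}|R_k^{(j)}|\le Q_{k-1}^{*(i)}Q_{k+1}^{*(i)}+\prod_{j\sim i}Q_k^{*(j)}=(Q_k^{*(i)})^2 .$$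
As $Q^*>0$, equality of moduli holds at $(i,k\pm1)$ and at $(j,k)$ for $j\sim i$. Repeat; $\delta$ is connected. $\square$

## 12. Solutions without zeros come from elements of finite order (types $D$, $E$; $\ell\ge2$)

Let $R$ be a complex solution of the $\ell$-restricted $Q$-system with all $R_k^{(i)}\ne0$; the case in mind is $R=Q^*$. Put $a_i=R_1^{(i)}$ and $g=g(a)$. Since no division by zero occurs, induction gives $\mathsf U_k^{(i)}(a)=R_k^{(i)}$ for $0\le k\le\ell$. Proposition 5(1) at $k=\ell$ reads $1=R_{\ell-1}^{(i)}\mathsf U_{\ell+1}^{(i)}(a)+1$, so $\mathsf U_{\ell+1}^{(i)}(a)=0$. Thus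
$$F_i(g^{h/2+\ell})=1,\qquad F_i(g^{h/2+\ell+1})=0\qquad(i\in I).\tag{6}$$

For $SL_2$ the second equation says that $g^{\ell+2}=g^l$ has lower left entry $0$, so it fixes $B$; it commutes with $g$, so it also fixes $gB\ne B$; hence $g^l$ is in a torus and commutes with $g$, and it is easily seen to be central. In higher rank (6) contains only $n$ vanishing conditions at exponent $h/2+\ell+1$, far fewer than are needed to say that some power of $g$ fixes $B$. The missing ones come from following a sequence of flags and using projections.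

**Definition (relative position).** For $D=xB$, $E=yB$ in $G/B$ write $\delta(D,E)=w$ if $x^{-1}y\in BwB$. Then $\delta(E,D)=\delta(D,E)^{-1}$. If $\delta(D,E)=w$, $\delta(E,F)=w'$ and $\ell(ww')=\ell(w)+\ell(w')$, then $\delta(D,F)=ww'$, since $BwB\,w'B=Bww'B$.

For $SL_2$, $G/B$ is the projective line, and $\delta(D,E)=1$ or $s$ according to whether $D=E$ or not. For $J\subset I$ let $W_J=\langle s_j:j\in J\rangle$. Recall that each coset $wW_J$ has a unique shortest element $w$, and $\ell(wv)=\ell(w)+\ell(v)$ for $v\in W_J$.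

**Lemma 11 (projections).** Let $J\subset I$, $E\in G/B$, $\mathcal R=\{Y:\delta(E,Y)\in W_J\}$ and $D\in G/B$. Let $w$ be the shortest element of $\delta(D,E)W_J$. There is a unique $Y_0\in\mathcal R$ with $\delta(D,Y_0)=w$, and $\delta(D,Y)=w\,\delta(Y_0,Y)$, with lengths adding, for all $Y\in\mathcal R$. We write $Y_0=\operatorname{proj}_{\mathcal R}D$.

*Proof.* Let $E=xB$, $D=yB$ and $P_J=BW_JB$, so $\mathcal R=xP_J/B$. As $\delta(D,E)=wv'$ with $v'\in W_J$ and lengths adding, $y^{-1}x\in BwBv'B\subset BwP_J$. So $y^{-1}xP_J=b\dot wP_J$ for some $b\in B$. Put $Y_0=yb\dot wB$; it lies in $\mathcal R$ and $\delta(D,Y_0)=w$. Every $Y\in\mathcal R$ is $yb\dot wpB$ with $p\in BvB$, $v\in W_J$. Then $\delta(Y_0,Y)=v$ and, as $\ell(wv)=\ell(w)+\ell(v)$, $\delta(D,Y)=wv$. It equals $w$ only if $v=1$, that is, $Y=Y_0$. $\square$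

For $SL_3$ a flag is a point on a line in the projective plane. Let $\mathcal R$ be the set of flags with a fixed line $M$, and $D=(p,L)$ with $p\notin M$. From $D$ one reaches $(L\cap M,M)$ in two moves, first the point and then the line, while every other $(x,M)$ has $x\notin L$, $p\notin M$ and is in general position to $D$, at distance three. So $\operatorname{proj}_{\mathcal R}D=(L\cap M,M)$.

**Proposition 12.** $g^l\in Z(G)$.

*Proof.* For $k\in\mathbb Z$ put $D_{2k}=g^kB$ and $D_{2k+1}=g^kg_+B$. Let $\tau(m)=+$ for $m$ even and $-$ for $m$ odd. Since $g_\pm\in N\dot c_\pm$ and $g_+^{-1}g=g_-$, we have $\delta(D_m,D_{m+1})=c_{\tau(m)}$. Let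
$$u_{m,j}=c_{\tau(m)}c_{\tau(m+1)}\cdots c_{\tau(m+j-1)},$$
a reduced product for $0\le j\le h$ by Lemma 4, so that $\ell(u_{m,j}w_0)=N_0-\ell(u_{m,j})$. Since $*$ preserves colors, $w_0c_\pm w_0=c_\pm$. Put $M=h/2+\ell$, so $2M=h+2\ell$ is even.

**Claim $S(j)$, $0\le j\le h$:** for all $m\in\mathbb Z$, $\delta(D_m,D_{m+2M+j})=u_{m,j}w_0$.

**Step 1: $S(0)$.** This uses the first half of (6). For $m$ even the relevant element is $g^M$. For $m$ odd it is $g_+^{-1}g^Mg_+$, and $F_i(g_+^{-1}g^Mg_+)=b_i(g^Mg_+v_i,g_+v_{i^*})$. For $i\in I_-$, $g_+$ fixes both vectors; for $i\in I_+$, $g_+$ acts on both as $g$. In either case this is $F_i(g^M)$. So all $F_i$ of the relevant element are $1$, and (b) gives $\delta(D_m,D_{m+2M})\varpi_i=w_0\varpi_i$ for all $i$, that is, $\delta(D_m,D_{m+2M})=w_0$.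

**Step 2: $S(1)$.** This uses the second half of (6). Let $E=D_{m+1+2M}$. By $S(0)$, $\delta(D_{m+1},E)=w_0$. Since $Bs_jB\cdot BwB\subset BwB\cup Bs_jwB$, we have $\delta(D_m,E)=\big(\prod_{j\in J}s_j\big)w_0$ for some $J\subset I_{\tau(m)}$. As $w_0\varpi_i=-\varpi_{i^*}$, the element $\prod_Js_j\,w_0$ sends $\varpi_i$ to $w_0\varpi_i$ if and only if $i^*\notin J$; so by (b), $F_i$ of the relevant element vanishes if and only if $i^*\in J$. For $m$ even this element is $g^Mg_+$, and for $i\in I_+$, (4) gives $F_i(g^Mg_+)=F_i(g^{M+1})=0$. For $m$ odd it is $g_+^{-1}g^{M+1}$, and for $i\in I_-$ its $F_i$ is $b_i(g^{M+1}v_i,g_+v_{i^*})=F_i(g^{M+1})=0$. Hence $J=I_{\tau(m)}$, which is $S(1)$.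

**Step 3: $S(j-1)$ and $S(j)$ imply $S(j+1)$, for $1\le j\le h-1$.** Fix $m$ and put $E=D_{m+2M+j}$, $E'=D_{m+2M+j+1}$, $J=I_{\tau(m+j)}$, $c'=c_{\tau(m+j)}$. Then $\delta(E,E')=c'$, as $2M$ is even. Let $\mathcal R$ be the set of Lemma 11 for $E$ and $J$; it contains $E$ and $E'$. The longest element of $W_J$ is $c'$, of length $|J|$. So the lengths in a coset $wW_J$ vary by at most $|J|$, and if two elements of the coset differ in length by $|J|$, the shorter one is the shortest element.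

By $S(j-1)$ and $S(j)$ at $m+1$, $\delta(D_{m+1},E)=u_{m+1,j-1}w_0$ and $\delta(D_{m+1},E')=u_{m+1,j}w_0$. Since $u_{m+1,j}=u_{m+1,j-1}c'$ is reduced, the latter is shorter by $|J|$. By Lemma 11 both lie in one coset of $W_J$. So $E'=\operatorname{proj}_{\mathcal R}D_{m+1}$.

Let $Y=\operatorname{proj}_{\mathcal R}D_m$. By $S(j)$ at $m$, $\delta(D_m,Y)$ is the shortest element of $u_{m,j}w_0W_J$. This coset contains $u_{m,j}w_0c'=u_{m,j}c'w_0=u_{m,j+1}w_0$, which is shorter than $u_{m,j}w_0$ by $|J|$ (here $j+1\le h$ is used). So $\delta(D_m,Y)=u_{m,j+1}w_0$.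

Now compare the two projections. We have $\delta(D_{m+1},D_m)=c_{\tau(m)}$, and $c_{\tau(m)}u_{m,j+1}w_0=u_{m+1,j}w_0$ has length $\ell(u_{m,j+1}w_0)+|I_{\tau(m)}|$. So lengths add and $\delta(D_{m+1},Y)=u_{m+1,j}w_0=\delta(D_{m+1},E')$. By the uniqueness in Lemma 11, applied to $D_{m+1}$, $Y=E'$. Hence $\delta(D_m,E')=u_{m,j+1}w_0$, which is $S(j+1)$.

**Step 4: $g^l$ is central.** By Lemma 4, $u_{m,h}=w_0$, so $S(h)$ says $\delta(D_m,D_{m+2l})=w_0w_0=1$, that is, $D_{m+2l}=D_m$ for all $m$ (note $2M+h=2l$). With $m=0$ and $m=h$: $g^l$ fixes $B$ and $g^{h/2}B=n\dot w_0B$ for some $n\in N$. With $B^-=\dot w_0B\dot w_0^{-1}$, we get $g^l\in B\cap nB^-n^{-1}=n(B\cap B^-)n^{-1}=nTn^{-1}$. Let $h_0=n^{-1}g^ln\in T$. It commutes with $n^{-1}gn\in N\dot cN$, say $n^{-1}gn=n_1\dot cn_2$. Conjugating by $h_0$ gives an element of $N\,\dot c\,(\dot c^{-1}h_0\dot c\,h_0^{-1})N$. In the Bruhat decomposition $G=\bigsqcup_wN\dot wTN$ the torus part is unique, so $\dot c^{-1}h_0\dot c=h_0$.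 Evaluating weights, $\nu(h_0)=(c\nu)(h_0)$ for all $\nu\in P$: the lattice $(1-c)P$ kills $h_0$. Order $I$ with $I_+$ first, so $c=s_1\cdots s_n$. Then
$$(1-c)\varpi_i=\varpi_i-s_1\cdots s_{i-1}(\varpi_i-\alpha_i)=s_1\cdots s_{i-1}\alpha_i\in\alpha_i+\sum_{j<i}\mathbb Z\alpha_j ,$$
so $(1-c)P=L$. Thus $\alpha_j(h_0)=1$ for all $j$, $h_0\in Z(G)$, and $g^l=nh_0n^{-1}=h_0$. $\square$

Hence $g$ has finite order, so it is semisimple, and it is regular by Corollary 7. It is conjugate to
$$s=\exp(2\pi\sqrt{-1}\,y/l),\qquad y\in P,\qquad l\nmid(y|\beta)\ \text{ for all roots }\beta.\tag{7}$$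
Indeed an element of finite order in $T$ is $\exp(2\pi\sqrt{-1}\,y/l)$ with $y$ real; that $s^l$ is central means $(y|\alpha_j)\in\mathbb Z$ for all $j$, that is, $y\in P$; and regularity is the last condition.

## 13. The adjoint character is largest at $t_0$

We compare $g^*=g(Q_1^*)$ with $g_0$ through one number, the trace on $V(\theta)$, which by Lemma 6 is the coordinate $a_{i_0}$ up to the shift by $1$. Let $\chi_\theta=\chi(V(\theta))$. The set $P_+^\ell=\{\lambda\in P_+:(\lambda|\theta)\le\ell\}$ is finite; for $D_4$ and $\ell=1$ it is $\{0,\varpi_1,\varpi_3,\varpi_4\}$, since $(\varpi_i|\theta)$ is $1$ for $i=1,3,4$ and $2$ for $i=2$.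

**Lemma 13.** For $s$ as in (7), $|\chi_\theta(s)|\le d_\zeta(\theta)$.

*Proof.* **Step 1: a linear system satisfied by alternating sums.** For $\eta\in P$ put $S(\eta)=\sum_{w\in W}\operatorname{sgn}(w)\,e^{2\pi\sqrt{-1}(w\eta|y)/l}$. Then $S(w\eta)=\operatorname{sgn}(w)S(\eta)$, and $S(\eta+l\gamma)=S(\eta)$ for $\gamma\in L$, because $(w\gamma|y)\in\mathbb Z$. So $S$ changes sign under every $s_j$ and under the affine reflection $\eta\mapsto s_\theta\eta+l\theta$; in particular $S(\eta)=0$ if $(\eta|\alpha_j)=0$ for some $j$ or if $(\eta|\theta)=l$. By Weyl's denominator formula and (7), $S(\rho)=\prod_{\beta>0}2\sqrt{-1}\sin(\pi(\beta|y)/l)\ne0$. The weights of $V(\theta)$ are the roots and $0$ with multiplicity $n$, and they are permuted by $W$, so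
$$\chi_\theta(s)S(\eta)=nS(\eta)+\sum_{\gamma\in\Phi}S(\eta+\gamma).$$

Take $\eta=\lambda+\rho$ with $\lambda\in P_+^\ell$; then $(\eta|\alpha_j)\ge1$ for all $j$ and $(\eta|\theta)\le\ell+h-1=l-1$. Let $\gamma\in\Phi$ and $\eta'=\eta+\gamma$. Call $\gamma$ special for $\lambda$ if $\gamma=-\alpha_j$ with $\lambda_j=0$, or $\gamma=\theta$ with $(\lambda|\theta)=\ell$. In the first case $\eta'=s_j\eta$; in the second $(\eta|\theta)=l-1$ and $\eta'=\eta+\theta=s_\theta\eta+l\theta$. So $S(\eta')=-S(\eta)$, and $\eta'-\rho\notin P_+^\ell$, because $(\eta'|\alpha_j)=-1$, respectively $(\eta'|\theta)=l+1$. The number of special $\gamma$ is the number $z(\lambda)$ of zeros among the $n+1$ numbers $\lambda_j$ ($j\in I$) and $\ell-(\lambda|\theta)$.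

If $\gamma$ is not special, then $(\eta'|\alpha_j)\ge0$ for all $j$ and $(\eta'|\theta)\le l$. Indeed $(\eta'|\alpha_j)<0$ forces $(\gamma|\alpha_j)=-2$ and $(\eta|\alpha_j)=1$, hence $\gamma=-\alpha_j$ and $\lambda_j=0$; and $(\eta'|\theta)>l$ forces $(\gamma|\theta)=2$ and $(\eta|\theta)=l-1$, hence $\gamma=\theta$ and $(\lambda|\theta)=\ell$. So for non-special $\gamma$ either $\eta'-\rho\in P_+^\ell$, or $\eta'$ lies on a wall and $S(\eta')=0$. Altogether
$$\chi_\theta(s)S(\lambda+\rho)=\sum_{\lambda'\in P_+^\ell}A_{\lambda\lambda'}S(\lambda'+\rho),\qquad A_{\lambda\lambda'}=(n-z(\lambda))\,\delta_{\lambda\lambda'}+\#\{\gamma\in\Phi:\lambda+\gamma=\lambda'\}.$$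
The $n+1$ numbers are not all zero (if $\lambda=0$, the last one is $\ell>0$), so $z(\lambda)\le n$ and $A$ has non-negative entries. The matrix $A$ does not depend on $y$.

**Step 2: a positive eigenvector.** For $y=\rho$, that is, $s=t_0$, the denominator formula gives $S(\lambda+\rho)=(2\sqrt{-1})^{N_0}\omega_\lambda$ with $\omega_\lambda=\prod_{\beta>0}\sin(\pi(\lambda+\rho|\beta)/l)$, and $\omega_\lambda>0$ because $0<(\lambda+\rho|\beta)\le(\lambda+\rho|\theta)\le l-1$. So $A\omega=d_\zeta(\theta)\omega$.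

**Step 3: comparison.** For general $y$ the vector $(S(\lambda+\rho))_\lambda$ is not zero, since its entry at $\lambda=0$ is $S(\rho)\ne0$. Choose $\lambda$ maximizing $|S(\lambda+\rho)|/\omega_\lambda$ and let $M'>0$ be the maximum. Then
$$|\chi_\theta(s)|\,M'\omega_\lambda\le\sum_{\lambda'}A_{\lambda\lambda'}M'\omega_{\lambda'}=M'd_\zeta(\theta)\,\omega_\lambda .\qquad\square$$

## 14. Positivity and monotonicity: end of the proof of Theorem A

**Proof of (iii) in types $D$ and $E$.** If $\ell=1$, then $Q_0=Q_1=1$. Let $\ell\ge2$.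

**Step 1: our solution touches the bound.** Apply Section 12 to the positive solution $Q^*$, with $a_i^*=Q_1^{*(i)}$ and $g^*=g(a^*)$. By Lemma 6 (for $g^*$ and for $g_0$) and Lemma 13,
$$Q_1^{*(i_0)}=a^*_{i_0}=\operatorname{tr}(g^*|V(\theta))+1\le d_\zeta(\theta)+1=\operatorname{tr}(g_0|V(\theta))+1=\alpha^0_{i_0}=Q_1^{(i_0)} .$$
Since $Q$ solves the restricted system (Section 10), Proposition 10(2) gives $|Q_1^{(i_0)}|\le Q_1^{*(i_0)}$. So equality holds, and by Proposition 10(3), with $k=1\le\ell-1$, $|Q_k^{(i)}|=Q_k^{*(i)}$ for all $i$ and $0\le k\le\ell$.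

**Step 2: the signs.** For $1\le k\le\ell-1$ the real numbers $Q_{k-1}^{(i)}Q_{k+1}^{(i)}$ and $\prod_{j\sim i}Q_k^{(j)}$ add up to $(Q_k^{(i)})^2=(Q_k^{*(i)})^2$, which is the sum of their absolute values. They are not zero, so both are positive. From $Q_{k-1}^{(i)}Q_{k+1}^{(i)}>0$ and $Q_0^{(i)}=1$ we get $Q_k^{(i)}>0$ for even $k$, and for odd $k$ the sign of $Q_k^{(i)}$ is $\xi_i:=\operatorname{sgn}Q_1^{(i)}$. From the case $k=1$ of the second product, $\prod_{j\sim i}\xi_j=1$ for all $i$. So the homomorphism $P\to\{\pm1\}$, $\varpi_i\mapsto\xi_i$, is trivial on every $\alpha_i=2\varpi_i-\sum_{j\sim i}\varpi_j$, hence on $L$. If $\varpi_j$ is minuscule, then by Lemma 6 $Q_1^{(j)}=\operatorname{tr}(g_0|V(\varpi_j))=d_\zeta(\varpi_j)>0$, because $0<(\varpi_j+\rho|\beta)\le h<l$ for $\beta>0$; so $\xi_j=1$. The minuscule fundamental weights represent all non-trivial classes of $P/L$. So the homomorphism is trivial, all $\xi_i=1$, and $Q_k^{(i)}=Q_k^{*(i)}>0$. $\square$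

**Proof of (iv), all types.** By (iii) and the $Q$-system, $(Q_k^{(i)})^2>Q_{k-1}^{(i)}Q_{k+1}^{(i)}$ for $1\le k\le\ell-1$. So $p_k=Q_{k+1}^{(i)}/Q_k^{(i)}$, $0\le k\le\ell-1$, is strictly decreasing in $k$. By (ii), $p_{\ell-1-k}=Q^{(i)}_{\ell-k}/Q^{(i)}_{\ell-1-k}=Q_k^{(i)}/Q_{k+1}^{(i)}=p_k^{-1}$. If $0\le k\le\lfloor\ell/2\rfloor-1$, then $2k\le\ell-2$, so $k<\ell-1-k$ and $p_k>p_{\ell-1-k}=p_k^{-1}$, that is, $p_k>1$. $\square$

With Proposition 1 for type $A$ and Section 10 for types $D$ and $E$, this proves Theorem A.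

## 15. All solutions without zeros: proof of Theorem B

**Item 1.** Periodicity is (5) in types $D$, $E$ and Proposition 1 in type $A$. By (i) and (iii), the zeros with $0\le k\le l-1$ are exactly those with $k\in\llbracket\ell+1,l-1\rrbracket$; periodicity gives all others.

**Item 2.** By Theorem A our solution is positive, so it equals $Q^*$ by the uniqueness in Proposition 10, valid in all ADE types. The bounds are Proposition 10(1) and (2).

**Item 3, solutions from $\mu$.** Let $\mu\in P_+^\ell\cap L$. Since $0<(\mu+\rho|\beta)\le(\mu+\rho|\theta)\le l-1$ for $\beta>0$, $t_\mu$ is regular. Put $a_j=\chi(W_1^{(j)})(t_\mu)$. As in Section 10, specializing Proposition 9 at $t_\mu$ gives $\chi(W_k^{(i)})(t_\mu)=\mathsf U_k^{(i)}(a)$ for $k\ge0$ and $\operatorname{tr}(g(a)|V(\lambda))=\chi(V(\lambda))(t_\mu)$ for all $\lambda$, so the semisimple part of $g(a)$ is conjugate to the regular element $t_\mu$, and the unipotent part is trivial. For $\nu\in\varpi_i+L$ we have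 $\nu(t_\mu^l)=e^{2\pi\sqrt{-1}(\mu+\rho|\nu)}=e^{2\pi\sqrt{-1}(\mu+\rho|\varpi_i)}=\varepsilon_i$, as $\mu\in L$ gives $(\mu|\varpi_i)\in\mathbb Z$. So $g(a)^l$ acts on $V(\varpi_i)$ by $\varepsilon_i$, and Proposition 5(4) gives
$$\mathsf U_\ell^{(i)}=\mathsf U_{l-h}^{(i)}=\varepsilon_i\mathsf U_{-h}^{(i)}=\varepsilon_i^2\,\mathsf U_0^{(i^*)}=1 .$$
With (K2), this is a solution of the restricted system.

**Item 3, distinctness.** Let $\ell\ge2$. Distinct points of the alcove $\{x:(x|\alpha_j)\ge0,\ (x|\theta)\le l\}$, scaled by $1/l$, give non-conjugate elements of the simply connected group $G$ under $\exp(2\pi\sqrt{-1}\,\cdot\,)$. So distinct $\mu$ give distinct $(\chi_{\varpi_i}(t_\mu))_i$, hence by the triangular automorphism distinct $a=(\chi(W_1^{(i)})(t_\mu))_i$, and the solutions differ at $k=1$. For $\ell=1$, $P_+^1\cap L=\{0\}$: a non-zero $\mu\in P_+$ with $(\mu|\theta)\le1$ is minuscule, and non-zero minuscule weights are not in $L$.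

**Item 3, every solution without zeros.** Let $R$ be a solution with all $R_k^{(i)}\ne0$. If $\ell=1$, it is the constant solution $1$, which is the one for $\mu=0$. Let $\ell\ge2$. Section 12 gives $a_i=R_1^{(i)}$ with $g(a)$ conjugate to $s=\exp(2\pi\sqrt{-1}\,y/l)$ as in (7), and $R_k^{(i)}=\mathsf U_k^{(i)}(a)$ for $0\le k\le\ell$. Replacing $y$ by $wy$, $w\in W$, or by $y+l\gamma$, $\gamma\in L$, does not change the conjugacy class of $s$: $L$ is the coroot lattice, so $\exp(2\pi\sqrt{-1}\gamma)=1$. Hence we may take $y$ in the alcove above, and in its interior, since $l\nmid(y|\beta)$ for all roots. So $(y|\alpha_j)\ge1$ and $(y|\theta)\le l-1$, and $y=\mu+\rho$ with $\mu\in P_+$, $(\mu|\theta)\le l-1-(h-1)=\ell$.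

Next, $\operatorname{tr}(g(a)|V(\varpi_i))=\chi_{\varpi_i}(s)$ for all $i$. By Proposition 9(2) specialized at $s$, the point $a'$ with $a_j'=\chi(W_1^{(j)})(s)$ satisfies the same equations. By the triangular automorphism $a=a'$, and Proposition 9(1) gives $R_k^{(i)}=\chi(W_k^{(i)})(s)$ for $0\le k\le\ell$.

Finally, $g(a)^l$ acts on $V(\varpi_i)$ by $e^{2\pi\sqrt{-1}(\mu+\rho|\varpi_i)}=e^{2\pi\sqrt{-1}(\mu|\varpi_i)}\varepsilon_i$, and $\mathsf U_{-h}^{(i)}=\varepsilon_i\mathsf U_0^{(i^*)}=\varepsilon_i$. So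
$$1=R_\ell^{(i)}=\mathsf U_{l-h}^{(i)}(a)=e^{2\pi\sqrt{-1}(\mu|\varpi_i)}\,\varepsilon_i\cdot\varepsilon_i=e^{2\pi\sqrt{-1}(\mu|\varpi_i)}\qquad(i\in I).$$
Hence $(\mu|\varpi_i)\in\mathbb Z$ for all $i$, that is, $\mu\in L$, and $s=t_\mu$. By item 2 the positive solution is the one at $t_0$, so it is $\mu=0$. $\blacksquare$
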